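\title{Non-isomorphic Banach spaces with lattice isomorphic free Banach lattices}

\begin{abstract}
We show that the free Banach lattice $\mathrm{FBL}[E]$ does not determine the real Banach space $E$ up to isomorphism. The tool is a criterion: for a closed subspace $Y$ of $E$, there is a lattice isomorphism from $\mathrm{FBL}[E]$ onto $\mathrm{FBL}[Y\oplus E/Y]$ fixing $Y$ if and only if every operator from $Y$ into a Banach lattice extends to $E$. The criterion applies to $Y\subset\mathrm{FBL}[Y]$ for every $Y$, and the two spaces it produces are isomorphic exactly when $Y$ is complemented in a Banach lattice. The James space is not, and it yields a separable example. We also show that finite dimension is determined, that examples exist in every infinite density character and in families of every cardinality, and that the separable example works for the free $p$-convex Banach lattices as well.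
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces are real, and \emph{operator} means bounded linear map. A \emph{Banach lattice} is a Banach space $X$ with a partial order such that $x\le y$ implies $x+z\le y+z$ and $tx\le ty$ for $t\ge0$, any two elements have a supremum $x\vee y$ and an infimum $x\wedge y$, and $\|x\|\le\|y\|$ whenever $|x|\le|y|$, where $|x|=x\vee(-x)$. A \emph{lattice homomorphism} is an operator $h$ between Banach lattices with $h(x\vee y)=hx\vee hy$; since $x\vee y=\frac12(x+y+|x-y|)$, this is the same as $h|x|=|hx|$. A bijective lattice homomorphism is a \emph{lattice isomorphism}, and its inverse is again a lattice homomorphism. We write $E\cong F$ if the Banach spaces $E$ and $F$ are isomorphic, that is, if there is a bijective operator between them.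

The \emph{free Banach lattice} generated by a Banach space $E$ is a Banach lattice $\mathrm{FBL}[E]$ with the following properties.
\begin{itemize}
\item[(F1)] There is a linear isometric embedding $\delta_E\colon E\to\mathrm{FBL}[E]$.
\item[(F2)] For every Banach lattice $X$ and every operator $T\colon E\to X$ there is a unique lattice homomorphism $\hat T\colon\mathrm{FBL}[E]\to X$ with $\|\hat T\|=\|T\|$ and $\hat T\delta_E=T$.
\end{itemize}
It exists for every $E$ and is unique up to lattice isometry. Isomorphic Banach spaces have lattice isomorphic free Banach lattices (Section~\ref{sec:free}). The following question, posed in \cite{dHT}, concerns the converse.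

\begin{quote}
\emph{Do there exist real Banach spaces $E$ and $F$ that are not isomorphic, while $\mathrm{FBL}[E]$ and $\mathrm{FBL}[F]$ are lattice isomorphic?}
\end{quote}

There are reasons to expect that $\mathrm{FBL}[E]$ remembers $E$. The lattice homomorphisms from $\mathrm{FBL}[E]$ to $X$ correspond bijectively to the operators from $E$ to $X$, so $\mathrm{FBL}[E]$ records all operators from $E$ into all Banach lattices; for $X=\mathbb R$ it records the set $E^*$. It determines the density character of $E$ (Corollary~\ref{cor:dens}), and it determines $E$ itself when $\dim E<\infty$ (Theorem~\ref{thm:more}). There is also a reason for doubt: the correspondence forgets how to add operators, because a sum of lattice homomorphisms is rarely a lattice homomorphism. On $\mathbb R^2$ the two coordinate functionals are lattice homomorphisms, while their sum sends $(1,-1)$ to $0$ and $|(1,-1)|$ to $2$. A lattice isomorphism between $\mathrm{FBL}[E]$ and $\mathrm{FBL}[F]$ therefore induces a bijection between $F^*$ and $E^*$ that has no reason to be linear. We show that this freedom can be used, and that the answer to the question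 is yes.

Direct sums carry the $\ell_1$-norm. We say that $Y$ is \emph{complemented in} $X$ if there are operators $i\colon Y\to X$ and $r\colon X\to Y$ with $ri=\mathrm{id}_Y$; equivalently, $Y$ is isomorphic to a complemented subspace of $X$. Composing the operators shows that this relation is transitive and depends only on the isomorphism classes of $Y$ and $X$. The James space $J$ is recalled in Section~\ref{sec:james}.

\begin{theorem}\label{thm:main}
Let $Y$ be a Banach space, let $E=\mathrm{FBL}[Y]$, regarded as a Banach space, and let $F=Y\oplus\mathrm{FBL}[Y]/\delta_Y(Y)$.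
\begin{itemize}
\item[(i)] $\mathrm{FBL}[E]$ and $\mathrm{FBL}[F]$ are lattice isomorphic.
\item[(ii)] $E\cong F$ if and only if $Y$ is complemented in some Banach lattice.
\item[(iii)] The James space $J$ is not complemented in any Banach lattice. Hence for $Y=J$ the spaces $E$ and $F$ are non-isomorphic separable Banach spaces whose free Banach lattices are lattice isomorphic.
\end{itemize}
\end{theorem}

Part (i) is a special case of the following criterion, which describes the subspaces $Y\subset E$ that the free Banach lattice cannot distinguish from direct summands.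

\begin{theorem}\label{thm:crit}
Let $Y$ be a closed subspace of a Banach space $E$, let $Z=E/Y$ and $F=Y\oplus Z$. The following are equivalent:
\begin{itemize}
\item[(a)] every operator from $Y$ into a Banach lattice extends to an operator on $E$;
\item[(b)] there is an operator $P\colon E\to\mathrm{FBL}[Y]$ with $P|_Y=\delta_Y$;
\item[(c)] there is a lattice isomorphism $\Theta\colon\mathrm{FBL}[E]\to\mathrm{FBL}[F]$ with $\Theta(\delta_Ey)=\delta_F(y,0)$ for all $y\in Y$.
\end{itemize}
\end{theorem}

The last theorem, which is not needed for the answer, measures how widespread the phenomenon is. The \emph{density character} of a space is the least cardinality of a dense subset, and $\mathrm{FBL}^{(p)}$ denotes the free $p$-convex Banach lattice, recalled in Section~\ref{sub:convex}.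

\begin{theorem}\label{thm:more}
\begin{itemize}
\item[(i)] If $\dim E<\infty$ and $\mathrm{FBL}[F]$ is lattice isomorphic to $\mathrm{FBL}[E]$, then $\dim F=\dim E$. For every infinite cardinal $\kappa$ there are non-isomorphic Banach spaces $E,F$ of density character $\kappa$ with $\mathrm{FBL}[E]$ and $\mathrm{FBL}[F]$ lattice isomorphic.
\item[(ii)] For every cardinal $\lambda$ there are $\lambda$ pairwise non-isomorphic Banach spaces whose free Banach lattices are all mutually lattice isomorphic.
\item[(iii)] For $E=\mathrm{FBL}[J]$ and $F=J\oplus E/\delta_J(J)$, the lattices $\mathrm{FBL}^{(p)}[E]$ and $\mathrm{FBL}^{(p)}[F]$ are lattice isomorphic, for all $1\le p\le\infty$ simultaneously.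
\end{itemize}
\end{theorem}

\section{Generation and uniqueness}\label{sec:free}

To prove that two lattice homomorphisms are inverse to each other we want to test the identities on $\delta_E(E)$ only. The uniqueness in (F2) does not allow this directly, since it may be read as uniqueness among the extensions of norm $\|T\|$, and a composition $\hat S\hat T$ need not have norm one. We use (F2) only in this weaker reading and remove the restriction. In that reading every Banach lattice satisfies (F1) and (F2) for $E=\{0\}$, so we fix the convention $\mathrm{FBL}[\{0\}]=\{0\}$.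

A \emph{sublattice} is a linear subspace closed under $\vee$, equivalently under $|\cdot|$. The lattice operations are norm continuous because $\big||x|-|y|\big|\le|x-y|$, and a closed sublattice of a Banach lattice is a Banach lattice.

\begin{lemma}\label{lem:GU}
Let $E$ be a Banach space.
\begin{itemize}
\item[(G)] $\mathrm{FBL}[E]$ is the closed sublattice generated by $\delta_E(E)$.
\item[(U)] Two lattice homomorphisms from $\mathrm{FBL}[E]$ to a Banach lattice, of arbitrary norms, that agree on $\delta_E(E)$ are equal.
\end{itemize}
\end{lemma}

\begin{proof}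
Let $E\ne\{0\}$. Let $L$ be the closed sublattice generated by $\delta_E(E)$, let $j\colon L\to\mathrm{FBL}[E]$ be the inclusion, and let $h\colon\mathrm{FBL}[E]\to L$ be the lattice homomorphism given by (F2) for the operator $x\mapsto\delta_Ex$ from $E$ to $L$. Then $jh$ is a lattice homomorphism with $jh\,\delta_E=\delta_E$ and $\|jh\|=\|h\|=\|\delta_E\|$. The identity of $\mathrm{FBL}[E]$ also extends $\delta_E$, and its norm is $1=\|\delta_E\|$ because $\delta_E$ is isometric and $E\neq\{0\}$. The uniqueness in (F2) for $T=\delta_E$ gives $jh=\mathrm{id}$, so $j$ is onto. This is (G). The set where two lattice homomorphisms agree is a closed sublattice, so (U) follows from (G).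
\end{proof}

By (F2) and (U), $T\mapsto\hat T$ is a bijection from the operators $E\to X$ onto the lattice homomorphisms $\mathrm{FBL}[E]\to X$. If $W\colon E\to F$ is an isomorphism, the extensions of $\delta_FW$ and of $\delta_EW^{-1}$ have compositions that fix $\delta_E(E)$ and $\delta_F(F)$ pointwise, so by (U) they are mutually inverse lattice isomorphisms.

\begin{corollary}\label{cor:dens}
If $E\ne\{0\}$, then $E$ and $\mathrm{FBL}[E]$ have the same density character.
\end{corollary}

\begin{proof}
Let $\mu$ be the density character of $E$; it is infinite. Closing a dense subset of $\delta_E(E)$ of cardinality $\mu$ under rational linear combinations and $\vee$ gives a set of cardinality $\mu$ whose closure is, by continuity of the operations, a closed sublattice containing $\delta_E(E)$. By (G) the set is dense in $\mathrm{FBL}[E]$. Conversely, a subset of a metric space has density character at most that of the whole space, and $\delta_E$ is isometric.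
\end{proof}

\begin{example}\label{ex:R}
Let $\ell_\infty^2$ be $\mathbb R^2$ with the maximum norm and the coordinatewise order. Then $\mathrm{FBL}[\mathbb R]=\ell_\infty^2$ with $\delta_{\mathbb R}(t)=(t,-t)$. Indeed, let $T\colon\mathbb R\to X$ and $u=T1$, and write $u^+=u\vee0$, $u^-=(-u)\vee0$. Since $(1,0)=(1,-1)^+$ and $(0,1)=(1,-1)^-$, the only candidate is $\hat T(s,t)=su^++tu^-$, and it extends $T$ because $u^+-u^-=u$. As $u^+\wedge u^-=0$, we have $|su^++tu^-|=|s|u^++|t|u^-\le\max(|s|,|t|)\,|u|$. The equality says that $\hat T$ is a lattice homomorphism, the inequality that $\|\hat T\|\le\|u\|$, and $\hat T(1,-1)=u$ gives $\|\hat T\|=\|T\|$.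
\end{example}

\section{Splitting, and a shear in two variables}\label{sec:shear}

Let $Y$ be a closed subspace of $E$, let $q\colon E\to Z=E/Y$ be the quotient map and $F=Y\oplus Z$. The standard way to identify $E$ with $F$ requires a projection onto $Y$.

\begin{lemma}\label{lem:split}
If $\sigma\colon E\to Y$ is an operator with $\sigma|_Y=\mathrm{id}_Y$, then $x\mapsto(\sigma x,qx)$ is an isomorphism from $E$ onto $F$.
\end{lemma}

\begin{proof}
If $qx=0$, then $x\in Y$ and $\sigma x=x$, so the map is injective. Given $y\in Y$ and $x\in E$, the vector $x+(y-\sigma x)$ is sent to $(y,qx)$, so the map is onto.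
\end{proof}

Condition (b) of Theorem~\ref{thm:crit} weakens the hypothesis of this lemma: the projection is allowed to take its values in the larger space $\mathrm{FBL}[Y]$. The formula $x\mapsto(\sigma x,qx)$ then no longer lands in $F$, but it does land in $\mathrm{FBL}[F]$, which has room for lattice expressions in elements of $Y$. The mechanism is visible in the smallest case of Theorem~\ref{thm:main}(i).

\begin{example}\label{ex:shear}
Let $Y=\mathbb R$ and $E=\mathrm{FBL}[\mathbb R]=\ell_\infty^2$. The vectors $a=\delta_{\mathbb R}(1)=(1,-1)$ and $b=|a|=(1,1)$ form a basis of $E$, and $(1,0)$, $(0,qb)$ form a basis of $F=\mathbb R\oplus E/\mathbb Ra$. Name the generators of the two free lattices: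
\[
A=\delta_Ea,\quad B=\delta_Eb\quad\text{in }\mathrm{FBL}[E],\qquad\qquad x=\delta_F(1,0),\quad z=\delta_F(0,qb)\quad\text{in }\mathrm{FBL}[F].
\]
Define linear maps $T\colon E\to\mathrm{FBL}[F]$ and $S\colon F\to\mathrm{FBL}[E]$ on the bases by
\[
Ta=x,\quad Tb=z+|x|,\qquad\qquad S(1,0)=A,\quad S(0,qb)=B-|A|.
\]
Since $\hat T$ and $\hat S$ commute with $|\cdot|$, we get $\hat S\hat TA=A$, $\hat T\hat Sx=x$, and
\[
\hat S\hat TB=\hat Sz+|\hat Sx|=(B-|A|)+|A|=B,\qquad \hat T\hat Sz=\hat TB-|\hat TA|=(z+|x|)-|x|=z.
\]
By (U), $\hat T$ is a lattice isomorphism with inverse $\hat S$. It is not induced by a linear map from $E$ to $F$, because $\hat TB=z+|x|\notin\delta_F(F)$: if $\varphi\in F^*$ takes the values $s,t$ on the basis of $F$, then $\hat\varphi(z+|x|)=t+|s|$, whereas $\hat\varphi(\delta_Fv)=\varphi(v)$ is linear in $(s,t)$ for each $v\in F$.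
\end{example}

The substitution $(A,B)\mapsto(x,z+|x|)$ is invertible because it is triangular, like the polynomial map $(s,t)\mapsto(s,t+s^2)$: the nonlinear correction $|x|$ involves only the variable coming from $Y$, and on that variable the substitution does nothing. In dimension two the correction is superfluous, since $B\mapsto z$ works as well. In infinite dimensions, dropping the correction means choosing a projection of $E$ onto $Y$, and none need exist. A correction with values in $\mathrm{FBL}[Y]$ may exist all the same, and for $E=\mathrm{FBL}[Y]$ the identity map always provides one.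

\section{Proof of the extension criterion}\label{sec:crit}

\begin{proof}[Proof of Theorem~\ref{thm:crit}]
(a)$\Rightarrow$(b). Apply (a) to $\delta_Y\colon Y\to\mathrm{FBL}[Y]$.

(b)$\Rightarrow$(a). If $T\colon Y\to X$ is an operator into a Banach lattice, then $\hat TP\colon E\to X$ satisfies $\hat TPy=\hat T\delta_Yy=Ty$ for $y\in Y$.

(c)$\Rightarrow$(b). In $F$ the subspace $Y$ is complemented, and $\Theta$ transports the projection. Let $\pi\colon F\to Y$ be the coordinate projection and let $\overline\pi\colon\mathrm{FBL}[F]\to\mathrm{FBL}[Y]$ be the lattice homomorphism extending $\delta_Y\pi$. Then $P=\overline\pi\,\Theta\,\delta_E$ satisfies $Py=\overline\pi\,\delta_F(y,0)=\delta_Yy$ for $y\in Y$.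

(b)$\Rightarrow$(c). To use the values of $P$ inside $\mathrm{FBL}[E]$ and $\mathrm{FBL}[F]$ we map $\mathrm{FBL}[Y]$ into both. By (F2) there are lattice homomorphisms
\[
\iota_E\colon\mathrm{FBL}[Y]\to\mathrm{FBL}[E],\quad\iota_E\delta_Yy=\delta_Ey;\qquad\iota_F\colon\mathrm{FBL}[Y]\to\mathrm{FBL}[F],\quad\iota_F\delta_Yy=\delta_F(y,0).
\]
Let $q\colon E\to Z$ be the quotient map. In analogy with Lemma~\ref{lem:split}, define the operator
\[
T\colon E\to\mathrm{FBL}[F],\qquad Tx=\iota_FPx+\delta_F(0,qx).
\]
For $y\in Y$ we have $Py=\delta_Yy$ and $qy=0$, so
\begin{equation}\label{eq:Ty}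
Ty=\delta_F(y,0)\qquad(y\in Y).
\end{equation}

The inverse of $\hat T$, if it exists, is forced. It must send $\delta_F(y,0)$ to $\delta_Ey$, hence $\iota_Ff$ to $\iota_Ef$ for all $f\in\mathrm{FBL}[Y]$ by (U), and it must send $Tx$ to $\delta_Ex$. So it must send $\delta_F(0,qx)=Tx-\iota_FPx$ to $\delta_Ex-\iota_EPx$. This prescription has to depend only on $qx$, and here $P|_Y=\delta_Y$ is used again: the operator $\delta_E-\iota_EP\colon E\to\mathrm{FBL}[E]$ vanishes on $Y$, because $\iota_EPy=\iota_E\delta_Yy=\delta_Ey$. It therefore induces an operator $R\colon Z\to\mathrm{FBL}[E]$ with $Rqx=\delta_Ex-\iota_EPx$. Define the operator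
\[
S\colon F\to\mathrm{FBL}[E],\qquad S(y,z)=\delta_Ey+Rz,
\]
and let $\hat T\colon\mathrm{FBL}[E]\to\mathrm{FBL}[F]$ and $\hat S\colon\mathrm{FBL}[F]\to\mathrm{FBL}[E]$ be the extensions.

First we show that $\hat T$ and $\hat S$ interchange the two images of $\mathrm{FBL}[Y]$:
\begin{equation}\label{eq:iota}
\hat T\iota_E=\iota_F,\qquad\hat S\iota_F=\iota_E.
\end{equation}
All four maps are lattice homomorphisms on $\mathrm{FBL}[Y]$, so by (U) it suffices to test on $\delta_Yy$. By \eqref{eq:Ty}, $\hat T\iota_E\delta_Yy=\hat T\delta_Ey=Ty=\delta_F(y,0)=\iota_F\delta_Yy$. Also $\hat S\iota_F\delta_Yy=\hat S\delta_F(y,0)=S(y,0)=\delta_Ey=\iota_E\delta_Yy$.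

With \eqref{eq:iota} the correction terms cancel. For $x\in E$,
\[
\hat S\hat T\delta_Ex=\hat S\iota_FPx+\hat S\delta_F(0,qx)=\iota_EPx+Rqx=\delta_Ex,
\]
so $\hat S\hat T=\mathrm{id}$ by (U). For $y\in Y$ we have $\hat T\hat S\delta_F(y,0)=\hat T\delta_Ey=\delta_F(y,0)$ by \eqref{eq:Ty}, and for $x\in E$,
\[
\hat T\hat S\delta_F(0,qx)=\hat T(\delta_Ex-\iota_EPx)=Tx-\iota_FPx=\delta_F(0,qx).
\]
Since $q$ is onto, linearity gives $\hat T\hat S\delta_F=\delta_F$, so $\hat T\hat S=\mathrm{id}$ by (U). Thus $\Theta=\hat T$ is a lattice isomorphism, and $\Theta\delta_Ey=\delta_F(y,0)$ by \eqref{eq:Ty}.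
\end{proof}

In Example~\ref{ex:shear}, $P$ is the identity of $\ell_\infty^2$, and the formula for $T$ gives $Tb=\iota_F|a|+z=|x|+z$.

\begin{remark}\label{rem:need}
The criterion produces non-isomorphic spaces only if $Y$ is not complemented in a Banach lattice. Indeed, if $i\colon Y\to X$ and $r\colon X\to Y$ satisfy $ri=\mathrm{id}_Y$ with $X$ a Banach lattice, then (a) extends $i$ to an operator $\tilde\imath$ on $E$, and Lemma~\ref{lem:split} with $\sigma=r\tilde\imath$ gives $E\cong F$.
\end{remark}

\section{A space not complemented in any Banach lattice}\label{sec:james}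

By Remark~\ref{rem:need} we need a property of Banach lattices that passes to complemented subspaces and fails for some Banach space. A sequence $(y_n)$ in $Y$ is \emph{weakly Cauchy} if $(y^*(y_n))$ converges for every $y^*\in Y^*$, and $Y$ is \emph{weakly sequentially complete} if every weakly Cauchy sequence converges weakly to an element of $Y$. We use two textbook theorems.
\begin{itemize}
\item[(BP)] (Bessaga--Pe\l czy\'nski theorem, \cite[Prop.~2.e.4]{LT1}.) If $Y$ contains no subspace isomorphic to $c_0$ and the series $\sum_ky_k$ is weakly unconditionally Cauchy, meaning that $\sum_k|y^*(y_k)|<\infty$ for every $y^*\in Y^*$, then the series converges in norm.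
\item[(KB)] (\cite[Thm.~1.c.4]{LT2}.) A Banach lattice in which every norm bounded increasing sequence converges in norm is weakly sequentially complete.
\end{itemize}

\begin{lemma}\label{lem:wsc}
If $Y$ is complemented in a Banach lattice and contains no subspace isomorphic to $c_0$, then $Y$ is weakly sequentially complete.
\end{lemma}

The hypothesis on $c_0$ cannot be dropped: $c_0$ is a Banach lattice, and the vectors $e_1+\dots+e_n$ form a weakly Cauchy sequence whose coordinates all tend to $1$, so it has no weak limit in $c_0$. The difficulty in the proof is that the hypothesis concerns $Y$ while (KB) concerns the ambient lattice $X$, which may be as bad as we like: $X$ can be replaced by $X\oplus c_0$. We therefore replace $X$ by a lattice that retains only what the projection onto $Y$ can see. In that lattice every vector is normed through $Y$, and the absence of $c_0$ in $Y$ can be brought to bear.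

\begin{proof}
Let $X$ be a Banach lattice and let $i\colon Y\to X$, $r\colon X\to Y$ satisfy $ri=\mathrm{id}_Y$.

\emph{Step 1: a lattice seminorm.} For $x\in X$ put
\[
\rho(x)=\sup\{\|rz\|:\ z\in X,\ |z|\le|x|\}.
\]
Then $\|rx\|\le\rho(x)\le\|r\|\|x\|$, $\rho(tx)=|t|\rho(x)$, and $|x|\le|x'|$ implies $\rho(x)\le\rho(x')$. For subadditivity we need the following form of the Riesz decomposition property: if $|z|\le|x|+|x'|$, then $z=z_1+z_2$ with $|z_1|\le|x|$ and $|z_2|\le|x'|$. To see it, put $u=|x|$ and truncate: $z_1=(z\wedge u)\vee(-u)$ satisfies $-u\le z_1\le u$, and $z_2=z-z_1=(z-u)^+\wedge(z+u)$. From $z-u\le|z|-u\le|x'|$ we get $z_2\le(z-u)^+\le|x'|$, and from $(z-u)^+\ge0$ and $z+u\ge u-|z|\ge-|x'|$ we get $z_2\ge-|x'|$. Now if $|z|\le|x+x'|\le|x|+|x'|$, then $\|rz\|\le\|rz_1\|+\|rz_2\|\le\rho(x)+\rho(x')$, so $\rho(x+x')\le\rho(x)+\rho(x')$.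

\emph{Step 2: the lattice $X_1$.} The subspace $N=\{x:\rho(x)=0\}$ is an ideal: $|x|\le|x'|$ and $x'\in N$ imply $x\in N$. The quotient of a vector lattice by an ideal is a vector lattice, and the quotient map $Q$ preserves the lattice operations. The formula $\|Qx\|=\rho(x)$ defines a norm on $X/N$. It is a lattice norm: if $|Qx|\le|Qx'|$, then $v=(|x|-|x'|)^+$ has $Qv=0$, and $|x|\le|x'|+v$ gives $\rho(x)\le\rho(x')+\rho(v)=\rho(x')$. The completion $X_1$ of $X/N$ is a Banach lattice, and $Q\colon X\to X_1$ is a lattice homomorphism with dense range. Since $\|rx\|\le\|Qx\|$ and $Y$ is complete, there is an operator $r_1\colon X_1\to Y$ with $\|r_1\|\le1$ and $r=r_1Q$.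

\emph{Step 3: the norm of $X_1$ is computed through $Y$.} An increasing sequence in $X_1$ need not lie in $QX$, so we need the formula defining $\rho$ for all vectors of the completion. We claim that for $w\in X_1$,
\begin{equation}\label{eq:norm}
\|w\|=\rho_1(w):=\sup\{\|r_1z\|:\ z\in X_1,\ |z|\le|w|\}.
\end{equation}
Step 1 applied to $r_1$ shows that $\rho_1$ is a seminorm with $\rho_1\le\|\cdot\|$; hence $|\rho_1(w)-\rho_1(w')|\le\|w-w'\|$. If $x,z\in X$ and $|z|\le|x|$, then $|Qz|=Q|z|\le Q|x|=|Qx|$ and $r_1Qz=rz$, so $\rho_1(Qx)\ge\rho(x)=\|Qx\|$. The continuous functions $\rho_1$ and $\|\cdot\|$ agree on the dense subspace $QX$, which proves \eqref{eq:norm}.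

\emph{Step 4: norm bounded increasing sequences in $X_1$ converge.} Subtracting the first term, let $0\le w_1\le w_2\le\cdots$ with $\|w_n\|\le M$, and suppose that $(w_n)$ is not Cauchy. Then there is $\varepsilon>0$ such that for every $N_0$ there are $m>n\ge N_0$ with $\|w_m-w_n\|>\varepsilon$. Inductively we find $n_1<m_1\le n_2<m_2\le\cdots$ such that $d_k=w_{m_k}-w_{n_k}\ge0$ has $\|d_k\|>\varepsilon$. Since $w_{m_k}\le w_{n_{k+1}}$, the sum telescopes:
\[
\sum_{k\le K}d_k\le\sum_{k<K}(w_{n_{k+1}}-w_{n_k})+(w_{m_K}-w_{n_K})=w_{m_K}-w_{n_1}\le w_{m_K}.
\]
By \eqref{eq:norm} choose $z_k\in X_1$ with $|z_k|\le d_k$ and $\|r_1z_k\|>\varepsilon$. Given $y^*\in Y^*$, let $\theta_k=\pm1$ be such that $\theta_ky^*(r_1z_k)=|y^*(r_1z_k)|$. Then $\big|\sum_{k\le K}\theta_kz_k\big|\le\sum_{k\le K}d_k\le w_{m_K}$, so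
\[
\sum_{k\le K}|y^*(r_1z_k)|=y^*\Big(r_1\sum_{k\le K}\theta_kz_k\Big)\le\|y^*\|\,\|w_{m_K}\|\le M\|y^*\|
\]
for all $K$. Thus $\sum_kr_1z_k$ is weakly unconditionally Cauchy in $Y$. This is the only place where the hypothesis on $c_0$ enters: by (BP) the series converges, so $\|r_1z_k\|\to0$, contradicting $\|r_1z_k\|>\varepsilon$.

\emph{Step 5: conclusion.} By (KB), $X_1$ is weakly sequentially complete. Operators preserve weakly Cauchy and weakly convergent sequences. If $(y_n)$ is weakly Cauchy in $Y$, then $(Qiy_n)$ is weakly Cauchy in $X_1$, so it converges weakly to some $w\in X_1$, and $y_n=riy_n=r_1Qiy_n$ converges weakly to $r_1w\in Y$.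
\end{proof}

It remains to find a space that contains no copy of $c_0$ and is not weakly sequentially complete. A non-reflexive space with separable bidual has both properties. The \emph{James space} $J$ consists of the real sequences $x=(x_n)$ tending to $0$ for which
\[
\|x\|=\sup\Big(\sum_{k=1}^{m-1}(x_{n_{k+1}}-x_{n_k})^2\Big)^{1/2}<\infty,
\]
the supremum being taken over all $m\ge2$ and $n_1<\dots<n_m$. Other equivalent norms are in use; the choice does not matter, since we use only that $J$ is separable and non-reflexive with $\dim J^{**}/J=1$ (\cite{James}; \cite[Ex.~1.d.2]{LT1}).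

\begin{lemma}\label{lem:J}
The James space $J$ is not complemented in any Banach lattice.
\end{lemma}

\begin{proof}
The bidual $J^{**}$ is the sum of the separable space $J$ and a line, so it is separable. A space with separable dual is separable, so $J^*$ is separable.

The second adjoint of an isomorphic embedding is an isomorphic embedding. If $c_0$ embedded in $J$, then the non-separable space $\ell_\infty=c_0^{**}$ would embed in $J^{**}$, which is impossible. So $J$ contains no subspace isomorphic to $c_0$.

Take $\xi\in B_{J^{**}}\setminus J$. By Goldstine's theorem $B_J$ is weak* dense in $B_{J^{**}}$, and $B_{J^{**}}$ is weak* metrizable because $J^*$ is separable. So there is a sequence $(y_n)$ in $B_J$ with $y^*(y_n)\to\xi(y^*)$ for all $y^*\in J^*$. It is weakly Cauchy, and a weak limit in $J$ would coincide with $\xi$. Hence $J$ is not weakly sequentially complete, and Lemma~\ref{lem:wsc} gives the result.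
\end{proof}

\section{Proof of the main theorem}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Identify $Y$ with the closed subspace $\delta_Y(Y)$ of $E=\mathrm{FBL}[Y]$, so that $\delta_Y$ is the inclusion.

(i) The identity $P=\mathrm{id}\colon E\to\mathrm{FBL}[Y]$ restricts to $\delta_Y$ on $Y$. This is condition (b) of Theorem~\ref{thm:crit}, and condition (c) gives the lattice isomorphism.

(ii) If $E\cong F$, then $Y$, being complemented in $F$, is complemented in $E$, which is a Banach lattice. Conversely, if $Y$ is complemented in a Banach lattice, then $E\cong F$ by Remark~\ref{rem:need}, since the pair $Y\subset E$ satisfies the conditions of Theorem~\ref{thm:crit}; explicitly, the projection is $\sigma=r\hat\imath$, where $\hat\imath$ is the extension of $i$ given by (F2).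

(iii) The first sentence is Lemma~\ref{lem:J}. By (i) and (ii), for $Y=J$ the spaces $E$ and $F$ are not isomorphic while their free Banach lattices are lattice isomorphic. By Corollary~\ref{cor:dens}, $E=\mathrm{FBL}[J]$ is separable, hence so are its quotient $E/\delta_J(J)$ and $F$.
\end{proof}

\begin{remark}
In this example $E$ is a Banach lattice, while $F$ is not even complemented in a Banach lattice, since otherwise $J$ would be. So the property of being isomorphic to a Banach lattice is not determined by the lattice isomorphism class of the free Banach lattice.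
\end{remark}

\section{Dimension, density, large families and convexity}\label{sec:more}

This section proves Theorem~\ref{thm:more}. For a family $(W_\alpha)_{\alpha\in I}$ of Banach spaces, $\big(\bigoplus_{\alpha\in I}W_\alpha\big)_{\ell_1}$ is the space of families $(w_\alpha)$ with $\sum_\alpha\|w_\alpha\|<\infty$, normed by this sum. Each such family has countable support. If $\mu$ is an infinite cardinal, $|I|\le\mu$, and every $W_\alpha$ has density character at most $\mu$, then so does the sum, because the finitely supported families with entries in fixed dense sets are dense. If all $W_\alpha$ are nonzero, unit vectors taken in different coordinates are at mutual distance $2$, so the density character of the sum is at least $|I|$.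

\subsection{Finite dimension}

Let $\dim E=n<\infty$ and let $\Theta\colon\mathrm{FBL}[E]\to\mathrm{FBL}[F]$ be a lattice isomorphism. As announced in the introduction, $\Theta$ induces a map between the duals which need not be linear; in Example~\ref{ex:shear} it is $(s,t)\mapsto(s,t+|s|)$. We show that it is a continuous injection, and topology then replaces linear algebra. For $\varphi\in F^*$ let $\hat\varphi\colon\mathrm{FBL}[F]\to\mathbb R$ be its extension, and put $\Phi(\varphi)=\hat\varphi\,\Theta\,\delta_E\in E^*$.

\emph{$\Phi$ is injective.} If $\Phi(\varphi)=\Phi(\psi)$, then $\hat\varphi\Theta=\hat\psi\Theta$ by (U). Since $\Theta$ is onto, $\hat\varphi=\hat\psi$, and composing with $\delta_F$ gives $\varphi=\psi$.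

\emph{$\Phi$ is continuous.} Let $C$ be the set of $f\in\mathrm{FBL}[F]$ for which $\varphi\mapsto\hat\varphi(f)$ is norm continuous on $F^*$. It contains $\delta_F(F)$, since $\hat\varphi(\delta_Fv)=\varphi(v)$. It is a sublattice, since each $\hat\varphi$ is linear and $\hat\varphi(|f|)=|\hat\varphi(f)|$. It is closed: if $f_k\to f$ with $f_k\in C$, then $|\hat\varphi(f_k)-\hat\varphi(f)|\le\|\varphi\|\|f_k-f\|$, so the convergence is uniform on bounded subsets of $F^*$. By (G), $C=\mathrm{FBL}[F]$. Hence $\varphi\mapsto\Phi(\varphi)(x)=\hat\varphi(\Theta\delta_Ex)$ is continuous for each $x\in E$. Since $\dim E<\infty$, finitely many such coordinates determine the norm topology of $E^*$, and $\Phi$ is norm continuous.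

Restricting $\Phi$ to an $m$-dimensional subspace of $F^*$ gives a continuous injection $\mathbb R^m\to\mathbb R^n$. By invariance of domain, a continuous injection $\mathbb R^m\to\mathbb R^m$ has open image; if $m>n$, composing with the inclusion $\mathbb R^n\subset\mathbb R^m$ would give one with image in a proper subspace. So $m\le n$, whence $\dim F^*\le n$ and $\dim F\le n$. Now $F$ is finite-dimensional, and the same argument for $\Theta^{-1}$ gives $\dim E\le\dim F$.

\subsection{Prescribed density character}

Let $\kappa$ be an infinite cardinal and $Y=J\oplus\ell_1(\kappa)$, which has density character $\kappa$. It is not complemented in a Banach lattice, since otherwise $J$ would be. By Theorem~\ref{thm:main}, $E=\mathrm{FBL}[Y]$ and $F=Y\oplus E/\delta_Y(Y)$ are non-isomorphic with lattice isomorphic free Banach lattices. The space $E$ has density character $\kappa$ by Corollary~\ref{cor:dens}. The space $F$ contains $Y$, and both of its summands have density character at most $\kappa$, so $F$ has density character $\kappa$. This completes the proof of (i).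

\subsection{Large families}

The plan is to apply Theorem~\ref{thm:crit} to one space $D$ and many subspaces, so that all resulting spaces share the free lattice $\mathrm{FBL}[D]$. The difficulty is to tell these spaces apart, since $J$ is complemented in almost all of them. We use sums of copies of $J$ of increasing size: each space of the family will be the sum of a Banach lattice and a comparatively small space, and a large sum of copies of $J$ cannot be complemented in such a space.

Passing to a larger cardinal and then to a subfamily, we may assume that $\lambda$ is infinite, and we regard it as an initial ordinal. For $\alpha<\lambda$ let $Y_\alpha$ be the $\ell_1$-sum of $\aleph_{\alpha+1}$ copies of $J$. It has density character $\aleph_{\alpha+1}$.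

\begin{lemma}\label{lem:big}
If $X$ is a Banach lattice and $V$ is a Banach space of density character at most $\aleph_\alpha$, then $Y_\alpha$ is not complemented in $X\oplus V$.
\end{lemma}

\begin{proof}
Suppose that $i\colon Y_\alpha\to X\oplus V$ and $r\colon X\oplus V\to Y_\alpha$ satisfy $ri=\mathrm{id}$. Write $iy=(i_Xy,i_Vy)$ and $r(x,v)=r_Xx+r_Vv$, so that $r_Xi_X+r_Vi_V=\mathrm{id}$. Let $V_0\subset V$ be dense with $|V_0|\le\aleph_\alpha$. Each $r_Vv$ has countable support, so the union of the supports of the vectors $r_Vv$, $v\in V_0$, has cardinality at most $\aleph_\alpha<\aleph_{\alpha+1}$. Pick a coordinate $\gamma$ outside this union, and let $j_\gamma\colon J\to Y_\alpha$ and $\pi_\gamma\colon Y_\alpha\to J$ be the coordinate embedding and projection. Then $\pi_\gamma r_V$ vanishes on $V_0$, hence on $V$, and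
\[
\mathrm{id}_J=\pi_\gamma(r_Xi_X+r_Vi_V)j_\gamma=(\pi_\gamma r_X)(i_Xj_\gamma).
\]
Thus $J$ is complemented in $X$, contradicting Lemma~\ref{lem:J}.
\end{proof}

Write $\delta_\alpha=\delta_{Y_\alpha}$ and let $D=\big(\bigoplus_{\alpha<\lambda}\mathrm{FBL}[Y_\alpha]\big)_{\ell_1}$. For $\beta<\lambda$ let
\[
Y^\beta=\{(\delta_\alpha y_\alpha)_{\alpha<\lambda}\in D:\ y_\alpha=0\text{ for }\alpha\ge\beta\},\qquad E_\beta=Y^\beta\oplus D/Y^\beta.
\]
The subspace $Y^\beta$ is closed and isometric to $\big(\bigoplus_{\alpha<\beta}Y_\alpha\big)_{\ell_1}$.

\emph{All $\mathrm{FBL}[E_\beta]$ are lattice isomorphic to $\mathrm{FBL}[D]$.} We verify condition (a) of Theorem~\ref{thm:crit} for $Y^\beta\subset D$; the $\ell_1$-norm is what allows extensions to be added coordinate by coordinate. Let $T\colon Y^\beta\to X$ be an operator into a Banach lattice, with coordinate restrictions $T_\alpha\colon Y_\alpha\to X$ for $\alpha<\beta$. Then $\|\widehat{T_\alpha}\|=\|T_\alpha\|\le\|T\|$, so the series in $(f_\alpha)_{\alpha<\lambda}\mapsto\sum_{\alpha<\beta}\widehat{T_\alpha}f_\alpha$ converges absolutely and defines an operator $D\to X$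 of norm at most $\|T\|$. It sends $(\delta_\alpha y_\alpha)\in Y^\beta$ to $\sum_{\alpha<\beta}T_\alpha y_\alpha$, so it extends $T$.

\emph{The $E_\beta$ are pairwise non-isomorphic.} Let $Z_\alpha=\mathrm{FBL}[Y_\alpha]/\delta_\alpha(Y_\alpha)$ and
\[
V_\beta=\Big(\bigoplus_{\alpha<\beta}(Y_\alpha\oplus Z_\alpha)\Big)_{\ell_1},\qquad X_\beta=\Big(\bigoplus_{\beta\le\alpha<\lambda}\mathrm{FBL}[Y_\alpha]\Big)_{\ell_1}.
\]
Applying the quotient maps in the coordinates $\alpha<\beta$ and the identity in the others defines an operator from $D$ to $\big(\bigoplus_{\alpha<\beta}Z_\alpha\big)_{\ell_1}\oplus X_\beta$ with kernel $Y^\beta$. It is onto, because each $z_\alpha\in Z_\alpha$ has a representative of norm at most $2\|z_\alpha\|$. So the target is isomorphic to $D/Y^\beta$, and regrouping the summands gives $E_\beta\cong X_\beta\oplus V_\beta$. Here $X_\beta$ is a Banach lattice in the coordinatewise order. For $\alpha<\beta$, the summand $Y_\alpha\oplus Z_\alpha$ has density character at most $\aleph_{\alpha+1}\le\aleph_\beta$ by Corollary~\ref{cor:dens}, and $|\beta|\le\aleph_\beta$ because $\alpha\mapsto\aleph_\alpha$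 is strictly increasing; so $V_\beta$ has density character at most $\aleph_\beta$. By Lemma~\ref{lem:big}, $Y_\beta$ is not complemented in $E_\beta$. If $\beta<\gamma<\lambda$, then $Y_\beta$ is a direct summand of $V_\gamma$, hence complemented in $E_\gamma$. Therefore $E_\beta\not\cong E_\gamma$, which proves (ii).

\subsection{Free $p$-convex Banach lattices}\label{sub:convex}

Let $1\le p\le\infty$ and let $p'$ be the conjugate exponent. For $x_1,\dots,x_n$ in a Banach lattice $X$, the element $(\sum_k|x_k|^p)^{1/p}$ is the supremum in $X$ of the vectors $\sum_ka_kx_k$ over scalars with $\|(a_k)\|_{p'}\le1$; for $p=\infty$ it is $\bigvee_k|x_k|$. The lattice $X$ is \emph{$p$-convex} if there is a constant $M$ such that the norm of this element is at most $M$ times the $\ell_p$-norm of $(\|x_1\|,\dots,\|x_n\|)$ for all finite families, and the least such $M$ is the $p$-convexity constant $M^{(p)}(X)$. We use the following theorem from \cite{JLTTT}. For every Banach space $E$ there are a Banach lattice $\mathrm{FBL}^{(p)}[E]$, $p$-convex with constant $1$, and an isometric embedding $\delta_E^{(p)}\colon E\to\mathrm{FBL}^{(p)}[E]$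 such that every operator $T$ from $E$ into a $p$-convex Banach lattice $X$ extends uniquely to a lattice homomorphism $\hat T\colon\mathrm{FBL}^{(p)}[E]\to X$, that is $\hat T\delta_E^{(p)}=T$, with $\|\hat T\|\le M^{(p)}(X)\|T\|$.

Let $Y=J\subset E=\mathrm{FBL}[J]$ and $F=J\oplus E/\delta_J(J)$. Since $\mathrm{FBL}^{(p)}[J]$ is a Banach lattice, property (F2) of $\mathrm{FBL}[J]$ extends $\delta_J^{(p)}$ to an operator $P^{(p)}\colon E\to\mathrm{FBL}^{(p)}[J]$. This is the analogue of condition (b), and the space $E$ does not depend on $p$. Run the proof of (b)$\Rightarrow$(c) in Theorem~\ref{thm:crit} with $\mathrm{FBL}^{(p)}$, $\delta^{(p)}$, $P^{(p)}$ in place of $\mathrm{FBL}$, $\delta$, $P$. That proof uses freeness in two ways. It extends four operators, to obtain $\iota_E$, $\iota_F$, $\hat T$ and $\hat S$, and their targets are now $\mathrm{FBL}^{(p)}[E]$ and $\mathrm{FBL}^{(p)}[F]$, which are $p$-convex, so the extensions exist. It applies (U) four times, to the two identities \eqref{eq:iota} and to $\hat S\hat T=\mathrm{id}$, $\hat T\hat S=\mathrm{id}$; each time the two lattice homomorphisms go from one of $\mathrm{FBL}^{(p)}[Y]$,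 $\mathrm{FBL}^{(p)}[E]$, $\mathrm{FBL}^{(p)}[F]$ into one of the last two and extend the same operator, so they coincide by the uniqueness just quoted. All other steps are linear computations. Hence $\mathrm{FBL}^{(p)}[E]$ and $\mathrm{FBL}^{(p)}[F]$ are lattice isomorphic for every $p$, while $E\not\cong F$ by Theorem~\ref{thm:main}. This proves (iii) and completes the proof of Theorem~\ref{thm:more}.

\begin{thebibliography}{9}

\bibitem{dHT} David de Hevia, Pedro Tradacete, \emph{Free complex Banach lattices}, arXiv:2207.08090 (2022).

\bibitem{James} James, 1951.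

\bibitem{JLTTT} Jard\'on-S\'anchez, Laustsen, Taylor, Tradacete, Troitsky, \emph{Free Banach lattices under convexity conditions}, RACSAM 2022.

\bibitem{LT1} Lindenstrauss, Tzafriri, \emph{Classical Banach Spaces I}.

\bibitem{LT2} Lindenstrauss, Tzafriri, \emph{Classical Banach Spaces II}.

\end{thebibliography}
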